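# Stars with ever more legs: a continuum without triods that no fixed simple-$n$-od can imitate

## 1. Folding one star onto another along words

Everything in this lecture turns on one family of maps between stars, so we begin with it. "Map" means continuous map.

For $m\ge 1$ let $T_m$ be the star with vertex $v$, endpoints $e_1,\dots,e_m$ and legs $[v,e_c]$ of length $1$, with its path metric $d$. Thus $d(e_c,e_{c'})=2$ for $c\ne c'$, and the arc $[e_c,e_{c'}]$ runs through $v$. A word in the letters $1,\dots,m$ with consecutive letters different is a travel plan in $T_m$: go from one endpoint to the next, passing $v$ each time. We attach one travel plan to each leg of a second star $T_{m'}$.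

**Definition (word system).** Let $m\ge4$, $m'\ge1$. A word system for $(m,m')$ of length $\ell$ consists of words $w_k:\{0,\dots,\ell\}\to\{1,\dots,m\}$, $1\le k\le m'$, with

(P1) $w_k(0)=1$; $w_k(t)\ne w_k(t+1)$; $w_k(t)\neq w_k(t+2)$; every letter occurs in every $w_k$.

For $C\ge4$ it has property (P2)$_C$ if: whenever $u=w_k(t)\cdots w_k(t+C-1)$ is a window of length $C$, then $u$ occurs as a window only at $(k,t)$, and the reverse of $u$ occurs as a window in no $w_{k'}$.

**Definition (induced map).** The system defines $f:T_{m'}\to T_m$: the point of leg $k$ at distance $t/\ell$ from $v$ goes to $e_{w_k(t)}$, and the segment between distances $t/\ell$ and $(t+1)/\ell$ goes linearly and homeomorphically onto the arc $[e_{w_k(t)},e_{w_k(t+1)}]$ of length $2$.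

This is well defined at $v$, because all words start with $1$; so $f(v)=e_1$. Also $f$ maps endpoints to endpoints. It maps each leg onto all of $T_m$, since every letter occurs. The points mapped to endpoints are exactly those at distance $t/\ell$ from $v$ with $t\in\{0,\dots,\ell\}$.

**Example 1.** Take $m=4$, $m'=2$, $w_1=12341234$, $w_2=12431243$, so $\ell=7$. Any three consecutive letters are different, so (P1) holds. On leg $1$ the map travels $e_1\to e_2\to e_3\to e_4\to e_1\to\cdots\to e_4$. Exactly $1+7+7=15$ points go to endpoints, and the $14$ midpoints of segments go to $v$.

**Example 2.** Property (P2)$_C$ says that a window of $C$ letters is an address: it tells on which leg, at what time and in which direction one is traveling. Take $m=4$, $m'=1$ and $w=1234\,1234\,1243\,1243$. Then (P2)$_4$ fails, since $1234$ occurs at times $0$ and $4$. But (P2)$_{12}$ holds. There are five windows of length $12$, starting at $t=0,\dots,4$; their first letter $1$ stands at offset $0,3,2,1,0$, and the two with offset $0$ are $123412341243$ and $123412431243$. The reverse of such a window contains $2$ immediately followed by $1$, which never happens in $w$.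

**Why $m\ge4$.** For $m=3$ the conditions $w(t)\ne w(t+1)$, $w(t)\ne w(t+2)$ force every letter from the third on, so $w$ has period $3$. Windows at $t$ and $t+3$ then coincide, and (P2)$_C$ fails as soon as $\ell\ge C+2$.

**The inverse limit.** Given $4\le m_1\le m_2\le\cdots$ and word systems for $(m_i,m_{i+1})$, write $T_i$ for $T_{m_i}$ from now on, with vertex $v_i$ and endpoint set $\Omega_i$. Let $f_i:T_{i+1}\to T_i$ be the induced maps, $f_{ij}:T_j\to T_i$ their compositions ($f_{ii}=\mathrm{id}$), and
$$K=\varprojlim(T_i,f_i),\qquad d_K(x,y)=\sum_i2^{-i}d(x_i,y_i),$$
with projections $\pi_i:K\to T_i$. All $f_i$ are onto, so all $\pi_i$ are onto, and $K$ is a nondegenerate continuum. One estimate is used repeatedly.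

**(F)** For each $\epsilon>0$ and each sufficiently large $i$ there is $\eta>0$ such that $A\subset T_i$, $\operatorname{diam}A<\eta$ implies $\operatorname{diam}\pi_i^{-1}(A)<\epsilon$. Indeed, every $T_k$ has diameter $2$, so
$$d_K(x,y)\le\sum_{k\le i}2^{-k}d\bigl(f_{ki}(x_i),f_{ki}(y_i)\bigr)+2^{1-i}.\tag{1}$$
Take $i$ with $2^{1-i}<\epsilon/2$ and then $\eta$ from the uniform continuity of the finitely many $f_{ki}$.

What is this for? The space $K$ inherits from $T_i$ covers shaped like a star with $m_i$ legs. Because each leg is folded over the whole of the next star, $K$ will contain no triod. And if the words are rich enough, no star with fewer legs can imitate $K$ at small scales. The next section makes the requirements precise.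

## 2. Triods, nerves and two requirements that pull apart

**Definitions.** A *continuum* is a connected, compact, metric space. A continuum $X$ is a *triod* (3-od) if it contains a subcontinuum $M$ such that $X\setminus M$ is the union of three nonempty mutually separated sets (none meets the closure of another). A continuum is *atriodic* if it does not contain a triod. A *simple-$n$-od* is the union of $n$ arcs joined at an end point. For a finite open cover $\mathcal U$ of a metric space, $\operatorname{mesh}(\mathcal U)$ is the maximum of the diameters of its members. The *nerve* of $\mathcal U$ is the simplicial complex whose vertices are the members of $\mathcal U$ and whose simplices are the finite subfamilies with nonempty common intersection; "the nerve is a simple-$m$-od" means that its geometric realization is one. A continuum $K$ is *simple-$n$-od-like* if for each $\epsilon>0$ it has a finite open cover of mesh $<\epsilon$ whose nerve is a simple-$n$-od. Members of covers are always nonempty.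

Small examples. The star $T_3$ is a triod with $M=\{v\}$. An arc is atriodic: its nondegenerate subcontinua are arcs, and the complement of a subcontinuum $M$ in an arc has at most two components, which cannot be distributed over three nonempty separated sets. The cover $[0,0.4),(0.3,0.7),(0.6,1]$ of $[0,1]$ has as nerve a path with two edges, an arc; simple-$1$-ods and simple-$2$-ods are both arcs.

**Question** (C.T. Kennaugh, "Complexity of atriodic continua", arXiv:0905.1978 (2009)). Is there a continuum $K$ that is not simple-$n$-od-like for any positive integer $n$, but has for each $\epsilon>0$ an open cover of mesh $<\epsilon$ whose nerve is a simple-$m$-od for some $m$ (depending on $\epsilon$), and such that (a) $K$ is atriodic, or (b) every proper nondegenerate subcontinuum of $K$ is an arc?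

The answer is yes in both versions. Version (b) implies (a) by Lemma 3 below, and $K_\infty$ in the following theorem is an example.

**Theorem 1.** For every $N\in\{4,5,6,\dots\}\cup\{\infty\}$ there is a continuum $K_N$, every proper nondegenerate subcontinuum of which is an arc (hence $K_N$ is atriodic), such that:

* if $N<\infty$: $K_N$ is simple-$n$-od-like if and only if $n\ge N$;
* if $N=\infty$: for each $\epsilon>0$, $K_\infty$ has a finite open cover of mesh $<\epsilon$ whose nerve is a simple-$m$-od for some $m$, but $K_\infty$ is not simple-$n$-od-like for any $n\ge1$.

**Theorem 2.** There is a continuum $K_*$, every proper nondegenerate subcontinuum of which is an arc, which has for each $\epsilon>0$ a finite open cover of mesh $<\epsilon$ whose nerve is a simple-$m$-od for some $m$, but such that for no $n$ does $K_*$ have, for every $\epsilon>0$, a finite open cover of mesh $<\epsilon$ whose nerve is a tree with at most $n$ endpoints.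

**Trees and canonical maps.** "Tree" means finite tree, with a structure of vertices and edges (vertices of degree $2$ allowed) and a path metric; $[x,y]$ is the arc between $x$ and $y$. Balls in a tree are convex: an arc whose endpoints lie in a ball lies in that ball. (The ball contains the arcs from its center to the two endpoints, and their union contains the arc.) To extend a map "geodesically" from the vertices of a tree to its edges means to map each edge with constant speed onto the arc between the images of its ends, possibly a point.

If $\mathcal U$ is a finite open cover of $K$ with nerve $X$, a partition of unity subordinate to $\mathcal U$ gives a *canonical map* $g:K\to X$: the barycentric coordinate of $g(x)$ at the vertex $U$ is positive only if $x\in U$. So $g(x)$ lies in the simplex spanned by the members containing $x$. If $g(x)=g(y)$, then $x$ and $y$ lie in a common member, so $d(x,y)\le\operatorname{mesh}(\mathcal U)$.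

**(T)** Let $m\ge3$ and let $p_1,\dots,p_m$ be distinct points of a tree $G$ with fewer than $m$ endpoints. Then $p_k\in[p_r,p_s]$ for some $k$ and some $r,s\ne k$.

*Proof.* Let $H$ be the subtree spanned by the $p_k$, the union of the arcs $[p_r,p_s]$. A point of $H$ other than the $p_k$ is interior to one of these arcs, so every endpoint of $H$ is a $p_k$. Next, $H$ has at most as many endpoints as $G$. Let $\rho:G\to H$ send a point to the first point of $H$ on its way to $H$, and let $h$ be an endpoint of $H$. If $h$ is an endpoint of $G$, then $h=\rho(h)$. Otherwise $H\setminus\{h\}$, being connected, lies in one component of $G\setminus\{h\}$, and another component $W$ misses $H$; the tree $W\cup\{h\}$ has an endpoint $z\ne h$, which is an endpoint of $G$, and $\rho(z)=h$. So $\rho$ maps the endpoints of $G$ onto a set containing all endpoints of $H$. Hence $H$ has fewer than $m$ endpoints, and some $p_k$ is not one of them. Then $H\setminus\{p_k\}$ has at least two components, and the closure of each is a tree with an endpoint different from $p_k$, which is an endpoint of $H$ and so some $p_r$. With $p_r,p_s$ from two components we get $p_k\in[p_r,p_s]$. $\square$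

**Two candidates, each satisfying half of the requirements.** The first is the infinite star $Y$: legs $[v,e_c]$ of length $1/c$, $c=1,2,\dots$, joined at $v$, with the path metric. For given $\epsilon$, cover $Y$ by a small ball about $v$, which swallows all short legs, and by chains of small intervals along the remaining finitely many legs: the nerve is a simple-$m$-od. Moreover $Y$ is not simple-$n$-od-like for any $n$. Let $m=\max(n+1,3)$ and suppose a cover of mesh less than $1/m$ has a simple-$n$-od as nerve, which has fewer than $m$ endpoints, with canonical map $g$. The points $g(e_1),\dots,g(e_m)$ are distinct. By (T), $g(e_k)\in[g(e_r),g(e_s)]\subset g([e_r,e_s])$ with $r,s\ne k$, so $g(e_k)=g(y)$ with $y\in[e_r,e_s]$. But $d(e_k,y)\ge1/k\ge1/m$, a contradiction. So the covering requirements alone are easy; but $Y$ is full of triods.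

The second is the unit circle, all of whose proper nondegenerate subcontinua are arcs. It fails the covering requirement: no cover of mesh $<\frac12$ has a tree as nerve. Suppose there is one, with canonical map $g$, and let $x,y$ be antipodal; then $g(x)\ne g(y)$. Each of the two closed half-circles from $x$ to $y$ has an image containing $[g(x),g(y)]$. So each $z\in[g(x),g(y)]$ equals $g(p)=g(q)$ with $p$ in the first and $q$ in the second half-circle. Then $|p-q|<\frac12$, and the shorter arc from $p$ to $q$ contains $x$ or $y$, so $|p-x|\le\frac12$ or $|p-y|\le\frac12$. Thus the arc $[g(x),g(y)]$ is covered by two compact sets, the values $g(p)$ with $p$ in the first half-circle within $\frac12$ of $x$, and those with $p$ within $\frac12$ of $y$. Both meet the arc, so by connectedness they share a value $g(p)=g(p')$. But $|p-p'|\ge1$, a contradiction.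

We need many legs at every scale, and no triod in the limit. The folded stars of Section 1 are made for that.

## 3. Star-shaped covers, and subcontinua that are arcs

Only (P1) is used in this section.

**Lemma 1.** For each $\epsilon>0$ and all sufficiently large $i$, $K$ has a finite open cover of mesh $<\epsilon$ whose nerve is a simple-$m_i$-od.

*Proof.* Take $i$ and $\eta$ as in (F). Subdivide $T_i$ so finely that every open vertex-star (a vertex with its adjacent open edges) has diameter $<\eta$. Two stars meet if and only if their vertices are adjacent, and no three meet, so the nerve of the cover by stars is the subdivided $T_i$. Pull the cover back by $\pi_i$. As $\pi_i$ is onto, distinct sets have distinct preimages and the intersection pattern is unchanged; the mesh is $<\epsilon$. $\square$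

**Lemma 2.** Every proper nondegenerate subcontinuum $H$ of $K$ is an arc.

*Proof.* Let $H_i=\pi_i(H)$, so $f_i(H_{i+1})=H_i$.

**Step 1: the $H_i$ are small for large $i$.** If $H_i$ contains a full leg, then $H_{i-1}=T_{i-1}$, since each leg is mapped onto $T_{i-1}$. If this happened for infinitely many $i$, then $H_i=T_i$ for all $i$. Then for each $x\in K$ and each $i$ some $y\in H$ has $y_i=x_i$, hence $y_k=x_k$ for $k\le i$ and $d_K(x,y)\le2^{1-i}$; so $H$ is dense and closed, $H=K$, which is excluded. Also $H_i$ is nondegenerate for all large $i$. So there is $i_0$ such that for $i\ge i_0$ the set $H_i$ is nondegenerate and contains no full leg. For such $i$, $H_i$ contains at most one point of $\Omega_i$, and not both $v_i$ and a point of $\Omega_i$, for otherwise it would contain a full leg. Call $i\ge i_0$ *marked* if $H_i\cap\Omega_i\ne\emptyset$. Since $f_i$ maps endpoints to endpoints, if $i+1$ is marked, so is $i$.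

**Step 2: all $i\ge i_0$ are marked.** We show that the bonding maps are homeomorphisms on the $H_i$. Since $v_i\notin H_i$, we have $H_i=[x_i,e]$ with $e\in\Omega_i$, inside one leg. If $H_{i+1}$ contained the whole last segment of its leg, $H_i$ would contain the two distinct endpoints numbered $w(\ell-1),w(\ell)$, where $w$ is the word of that leg; this is impossible. So $H_{i+1}$ lies in that last segment, on which $f_i$ is injective, and $H_{i+1}\to H_i$ is a homeomorphism for all $i\ge i_0$. Then $\pi_{i_0}|H$ is a continuous bijection of $H$ onto $H_{i_0}$, hence a homeomorphism, and $H$ is an arc.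

**Step 3: not all $i\ge i_0$ are marked.** We show the same from some index on. There is $i_1\ge i_0$ such that all $i\ge i_1$ are unmarked. For $i\ge i_1$ no point of $H_{i+1}$ maps into $\Omega_i$, so $H_{i+1}$ contains no point at a distance $t/\ell$ from $v_{i+1}$ with $t\in\{0,\dots,\ell\}$. Being connected, it lies in one open segment of one leg, where $f_i$ is injective. So $H\cong H_{i_1+1}$, a nondegenerate subcontinuum of an arc. $\square$

**Lemma 3.** If every proper nondegenerate subcontinuum of a continuum $K$ is an arc, then $K$ is atriodic.

*Proof.* Suppose $X\subset K$ is a triod, $X\setminus M=A\cup B\cup C$ with $A,B,C$ nonempty and mutually separated.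

**Step 1: $L=M\cup A\cup B$ is an arc.** It is closed: $\overline{A\cup B}$ misses $C$, so $L=M\cup\overline{A\cup B}$. It is connected: if $L=P\cup Q$ were a separation with $M\subset P$, then $Q\subset A\cup B$ is separated from $P$ and from $C$, so $X=(P\cup C)\cup Q$ would be a separation of $X$. It is nondegenerate, and proper since it misses $C$. So $L$ is an arc, and likewise $M\cup A\cup C$ and $M\cup B\cup C$.

**Step 2: locating $A$, $B$, $C$.** In the arc $L$ the complement of the subcontinuum $M$ has at most two components, and it is the union of the nonempty separated sets $A,B$. So $A$ and $B$ are the two components, half-open arcs attached at the two ends of $M$, at different ends if $M$ is nondegenerate. Likewise for the other pairs.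

**Step 3: contradiction.** If $M$ is nondegenerate, it is an arc, and $A,B,C$ are attached at pairwise different ends of $M$; but $M$ has only two ends. If $M$ is a point, $X$ is the union of three arcs with common end $M$, otherwise disjoint. Shortening one of them gives a smaller simple triod, a proper nondegenerate subcontinuum of $K$ which is not an arc, since removing $M$ leaves three components. $\square$

## 4. A small cover is an approximate factorization

It remains to keep covers with *few* legs away. We translate such a cover into maps between trees.

**Lemma 4.** Let $\mathcal T$ be a class of trees such that for each $\epsilon>0$, $K$ has a finite open cover of mesh $<\epsilon$ with nerve in $\mathcal T$. Then for every $i$ there are $j>i$, a nondegenerate subtree $G$ of a member of $\mathcal T$, a surjection $a:T_j\to G$ and a map $b:G\to T_i$ with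
$$d(b\,a(x),f_{ij}(x))<\tfrac1{10}\quad\text{for all }x\in T_j.\tag{2}$$

*Proof.*

**Step 1: factor $\pi_i$ approximately through a nerve.** Choose $\epsilon$ so that $d_K(x,y)<\epsilon$ implies $d(\pi_ix,\pi_iy)<\frac1{20}$, and a cover $\mathcal U$ of mesh $<\epsilon$ with nerve $X\in\mathcal T$. Let $g:K\to X$ be a canonical map; a point $x$ lies in at most two members, since the nerve has dimension at most $1$. Pick $x_U\in U$ for each $U\in\mathcal U$, put $b_0(U)=\pi_i(x_U)$ and extend geodesically to $b_0:X\to T_i$. If $x\in U$, then $b_0(U)$ lies in the $\frac1{20}$-ball about $\pi_i(x)$. Since $g(x)$ lies in the vertex or edge spanned by the members containing $x$, convexity gives $d(b_0g(x),\pi_i(x))<\frac1{20}$.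

**Step 2: replace $K$ by $T_j$.** Choose $\gamma>0$ such that $d(s,s')<\gamma$ implies $d(b_0s,b_0s')<\frac1{20}$, and $\epsilon'>0$ such that $d_K(x,y)<\epsilon'$ implies $d(gx,gy)<\gamma$. By (F) choose $j>i$ and a subdivision of $T_j$ such that $\operatorname{diam}\pi_j^{-1}(\sigma)<\epsilon'$ for each closed edge $\sigma$. For each vertex $s$ choose $x_s\in\pi_j^{-1}(s)$, put $a(s)=g(x_s)$, and extend geodesically. If $\pi_j(x)$ lies in the edge $[s,s']$, then $g(x_s),g(x_{s'})$ lie in the $\gamma$-ball about $g(x)$, so by convexity $d(a\pi_j(x),g(x))<\gamma$. Therefore $d(b_0a\pi_j(x),\pi_i(x))<\frac1{20}+\frac1{20}=\frac1{10}$. As $\pi_i=f_{ij}\pi_j$ and $\pi_j$ is onto, (2) holds with $G=a(T_j)$, $b=b_0|G$.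

**Step 3: $G$ is nondegenerate.** Otherwise $f_{ij}$, which maps onto the space $T_i$ of diameter $2$, would be within $\frac1{10}$ of a constant. $\square$

If in (2) the map $f_{ij}$ were the identity, we would be done:

**Lemma 5.** If $m\ge3$ and $G$ is a nondegenerate tree with fewer than $m$ endpoints, there are no maps $a:T_m\to G$, $b:G\to T_m$ with $d(ba(x),x)<\frac1{10}$ for all $x$.

*Proof.* If $a(x)=a(y)$, then $d(x,y)<\frac15$. So the $m$ points $a(e_k)$ are distinct. By (T), $a(e_k)\in[a(e_r),a(e_s)]\subset a([e_r,e_s])$ for some $r,s\ne k$. Thus $a(e_k)=a(y)$ with $y\in[e_r,e_s]$, but $d(y,e_k)\ge1$. $\square$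

## 5. Equal words give an arc-like limit; climbing instead of cutting down

It is tempting to let $m_i\to\infty$ and to hope that Lemma 5 does the rest. Two observations show where this stops.

*Many legs alone prove nothing.* Suppose all words of each system are equal, $w_1=\dots=w_{m_{i+1}}=w$. Conditions (P1) may hold and $m_i$ may tend to $\infty$, so Lemmas 1 and 2 apply. But $f_i=g_i\circ r$, where $r:T_{i+1}\to[0,1]$ is the distance from $v_{i+1}$ and $g_i:[0,1]\to T_i$ follows the word $w$. Given $\epsilon$, take $i,\eta$ from (F) and subdivide $[0,1]$ so that $\operatorname{diam}g_i(O)<\eta$ for every open vertex-star $O$. The sets $(r\pi_{i+1})^{-1}(O)\subset\pi_i^{-1}(g_i(O))$ have diameter $<\epsilon$, and their nerve is an arc, as $r\pi_{i+1}$ is onto. So this limit is simple-$1$-od-like. The words must differ, and a proof must use this.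

*Lemma 5 cannot be reached by going down to $T_i$.* To turn (2) into the hypothesis of Lemma 5 on $T_i$ one would like an approximate section: a map $s:T_i\to T_j$ with $f_{ij}s$ close to the identity; then $(as)$ and $b$ would contradict Lemma 5. Already for $j=i+1$ there is none within $\frac1{10}$. For $f=f_i$ and $d(fs(x),x)<\frac1{10}$, the point $s(v)$ would have $f$-image within $\frac1{10}$ of $v$, so it would lie inside some open segment, one that $f$ maps onto $[e_{w(t)},e_{w(t+1)}]$. Choose $c\ne w(t),w(t+1)$. The set $s([v,e_c])$ is connected and its $f$-image stays within $\frac1{10}$ of $[v,e_c]$; the ends of the segment go to $e_{w(t)},e_{w(t+1)}$, at distance $1$ from $[v,e_c]$. So $s([v,e_c])$ stays inside the segment, and $fs(e_c)\in[e_{w(t)},e_{w(t+1)}]$ has distance at least $1$ from $e_c$, a contradiction.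

The way out is to climb. At level $j$ the map $f_{jj}$ *is* the identity. So let us try to lift $b=b_{i_0}$ level by level: from $b_i:G\to T_i$ with $b_ia\approx f_{ij}$ construct $b_{i+1}:G\to T_{i+1}$ with $b_{i+1}a\approx f_{i+1,j}$, with the *same* error bound $\frac1{10}$ each time. At the top, $b_ja\approx\mathrm{id}$ contradicts Lemma 5. Writing $F=f_{i+1,j}$, the map $b_{i+1}$ should send $a(p)$ close to $F(p)$, so we need the sets $F(a^{-1}(s))$, $s\in G$, to be small. With equal words this fails: for $a=r$, $F=\mathrm{id}$ the fibers meet all legs. With (P2) there is hope: the map $b_i$ lets us read letters along an edge of $G$, and $C$ letters in a row are an address in $T_{i+1}$. The next three sections carry this out.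

## 6. Blobs: reading letters along an edge

**Setting.** Fix a word system for $(m,m')$ with (P1), (P2)$_C$, $C\ge4$, $\ell\ge10C$, and the map $f:T'=T_{m'}\to T=T_m$. Let $S$ be a tree that is a finite union of arcs (*pieces*) meeting only in endpoints (*nodes*), and $F:S\to T'$ a map sending each piece homeomorphically onto a leg. Let $G$ be a tree with $E\ge1$ edges, $a:S\to G$ onto, $b:G\to T$, $\delta=\frac1{10}$, and
$$d(ba(p),fF(p))<\delta\quad(p\in S).\tag{3}$$

(Later $S=T_j$, $F=f_{i+1,j}$.) A piece $J$ over leg $k=k(J)$ has a time parameter in $[0,\ell]$: $F$ of the point at time $\tau$ is at distance $\tau/\ell$ from $v$ on leg $k$. Let $p_{J,t}$ be the point of $J$ at integer time $t$. So $fF(p_{J,t})=e_{w_k(t)}$, and $fF$ maps the *segment* $[p_{J,t},p_{J,t+1}]$ homeomorphically onto $[e_{w_k(t)},e_{w_k(t+1)}]$. At a node $z$, either $F(z)=v$ and all pieces containing $z$ are at time $0$, or all are at time $\ell$ with the same label $k$.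

**Blobs.** Let $D_c$ be the closed ball of radius $\frac12$ about $e_c$; the $D_c$ are disjoint. A *blob* of letter $c$ is a component of $b^{-1}(D_c)$. Blobs are closed and connected, and distinct blobs are disjoint. A point $s$ of a blob of letter $c$ is *deep* if $d(b(s),e_c)\le\delta$; a blob is *deep* if it has a deep point.

There are finitely many deep blobs. At most $E+1$ contain vertices; the others lie in open edges. Between deep points of two distinct deep blobs in one open edge there is a point outside the set $D_c$ of the first, for otherwise both would lie in one component of $b^{-1}(D_c)$. So $b$ varies by at least $\frac12-\frac1{10}$ between the two deep points, and by uniform continuity their distance is bounded below.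

By (3), $a(p_{J,t})$ is a deep point of a blob of letter $w_{k(J)}(t)$. Denote this blob by $x_{J,t}$ and say that $(J,t)$ *visits* it. Visits of $J$ at times differing by $1$ or $2$ are to different blobs, since by (P1) the letters differ.

**Example 3.** Let $m'=1$, $S=T'=G$ a single leg with one edge, $F=a=\mathrm{id}$, $b=f$. At time $\tau$ the distance of $b$ to $e_{w(t)}$ is $2|\tau-t|$ when $|\tau-t|\le\frac12$. So the blobs are the sets $|\tau-t|\le\frac14$ for $t=0,\dots,\ell$, all deep, with deep points $|\tau-t|\le\frac1{20}$. Those with $t=0,\ell$ contain vertices; the open edge contains $\ell-1$ deep blobs, the $t$-th being visited at time $t$. Reading letters along the edge gives $w$.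

In general $S$ may be folded over $G$ by $a$ in a complicated way. Five observations control this.

**(O1)** If $p\in[p_{J,t},p_{J,t+1}]$ and $a(p)$ is a deep point of a blob $B$, then there is $t^*\in\{t,t+1\}$ with $x_{J,t^*}=B$ and $a([p,p_{J,t^*}])\subset B$.

Let $c$ be the letter of $B$. Then $d(fF(p),e_c)<2\delta$, and $fF(p)\in[e_{w(t)},e_{w(t+1)}]$, where $w=w_{k(J)}$. This arc has distance $\ge1$ from $e_c$ unless $c\in\{w(t),w(t+1)\}$. So $c=w(t^*)$ for some $t^*\in\{t,t+1\}$. On $[p,p_{J,t^*}]$ the map $fF$ runs monotonically to $e_c$, so its distance to $e_c$ is $<2\delta$, and $d(ba,e_c)<3\delta<\frac12$ there. Hence $a([p,p_{J,t^*}])$ lies in one component of $b^{-1}(D_c)$, namely $B$.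

**(O2)** If $B$ is a deep blob contained in an open edge of $G$, then $B$ is a closed subarc (possibly a point) and $G\setminus B$ has two components ("sides"). If $A\subset S$ is an arc whose endpoints map to different sides of $B$, then $a(A)\supset B$, because $a(A)$ is connected; in particular $a(A)$ contains a deep point of $B$.

**(O3)** Every deep blob is visited: a deep point is some $a(p)$, and (O1) applies.

For an edge $e$ let $B^1<\dots<B^h$ ($h=h_e$) be the deep blobs contained in the open edge, in order. The number $r$ is the *position* of $B^r$.

**(O4)** If $x_{J,t}=B^r$ with $1<r<h$ and $t'=t\pm1\in[0,\ell]$, then $x_{J,t'}\in\{B^{r-1},B^{r+1}\}$. If moreover $0<t<\ell$, then $\{x_{J,t-1},x_{J,t+1}\}=\{B^{r-1},B^{r+1}\}$.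

We have $x_{J,t'}\ne B^r$. A deep blob meeting the part of $e$ strictly between $B^{r-1}$ and $B^{r+1}$ is disjoint from these two, so it lies in that part and is $B^r$. So if $x_{J,t'}\ne B^{r\pm1}$, it is separated from $B^r$ by $B^{r-1}$ or $B^{r+1}$. By (O2), applied to the segment between $p_{J,t}$ and $p_{J,t'}$, and (O1), that blob is $x_{J,t}$ or $x_{J,t'}$, a contradiction. The second part holds since $x_{J,t-1}\ne x_{J,t+1}$.

**Walks.** An arc in $S$ between two integer-time points passes a sequence $y_0,y_1,\dots$ of integer-time points (nodes included), consecutive ones being at consecutive times in a common piece. It visits the corresponding blobs $x_0,x_1,\dots$. If $s<s'$ and $x_s,x_{s'}$ lie on different sides of a deep blob $B$ contained in an open edge, then some $x_q$ with $s<q<s'$ equals $B$: by (O2) the arc from $y_s$ to $y_{s'}$ contains a point mapped to a deep point of $B$, by (O1) an end of its segment visits $B$, and $x_s,x_{s'}\neq B$. Between two consecutive nodes of a walk there are exactly $\ell$ steps, through all integer times of one piece.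

**(O5)** If two pieces $J,J'$ (possibly equal) both visit $B^r,B^{r+1},\dots,B^{r'}$ ($r'\ge r+C-1$) at consecutive times, each in increasing or decreasing order of time, then $k(J)=k(J')$ and they visit each of these blobs at the same time. We say that $J,J'$ *agree* there.

Both pieces read the letters of the same blobs. If one order were increasing and the other decreasing, the reverse of a window of length $C$ would be a window. So the orders are the same, and uniqueness in (P2)$_C$ gives the same leg and the same times.

## 7. Blobs far from the ends of an edge have one address

Observation (O5) needs a common stretch of $C$ blobs. Near the ends of an edge, and where a piece begins or ends, such a stretch may be missing. The point of this section is that beginnings and ends of pieces in the middle of an edge do no harm.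

An edge is *long* if $h_e\ge8C$. Its *zone blobs* are the $B^r$ with $4C\le r\le h_e-4C+1$ (at least two). Let $\mathcal Z$ be the set of all zone blobs.

**Lemma 6.** If $(J,t),(J',t')$ visit the same zone blob $B^r$, then $F(p_{J,t})=F(p_{J',t'})$. This common value is denoted $\psi(B^r)$.

*Proof.*

**Step 1: passages.** We attach to each visit a long run through the edge. From a visit of $J$ to $B^r$, follow $J$ forward and backward in time. By (O4) the position in $e$ changes by $1$ at each step, without turning, until it reaches position $1$ or $h$, or the time reaches $\ell$ (forward) or $0$ (backward). If the visit is at a time strictly between $0$ and $\ell$, the forward and backward runs leave $B^r$ in opposite directions. So the positions visited form an interval containing $r$, the *passage*, run through monotonically at consecutive times, and each end of it is $1$ or $h$ or is visited at time $0$ or $\ell$. Conversely, a position of the passage visited at time $0$ or $\ell$ is an end of it.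

The passage has at least $4C$ positions. If both ends lie outside $\{1,h\}$, all times $0,\dots,\ell$ are used, and it has $\ell+1$ positions. Otherwise it contains $[1,r]$ or $[r,h]$, and $r\ge4C$, $h-r+1\ge4C$.

**Step 2: the bad configuration.** Let $\pi=[\pi_1,\pi_2]$, $\rho=[\rho_1,\rho_2]$ be the passages of the two given visits, of pieces $J_\pi,J_\rho$. Both contain $r$. If they overlap in at least $C$ positions, they agree there by (O5), in particular at $r$, and the claim holds. Otherwise neither contains the other, and we may assume $\pi_1<\rho_1\le r\le\pi_2<\rho_2$ and $\pi_2-\rho_1+1<C$. As $1<\pi_2<h$, $J_\pi$ is at time $0$ or $\ell$ at position $\pi_2$. As $1<\rho_1<h$, $J_\rho$ is at time $0$ or $\ell$ at position $\rho_1$. Put $\alpha=\pi_2-3C+1$, $\beta=\rho_1+3C-1$. Passages have at least $4C$ positions and the overlap is less than $C$, so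
$$1\le\pi_1<\alpha<\rho_1\le\pi_2<\beta<\rho_2\le h,\qquad 1<\beta-\alpha<6C<\ell,\tag{4}$$
and more precisely $\rho_1-\alpha>2C$ and $\beta-\pi_2>2C$.

**Step 3: a monotone walk from $\alpha$ to $\beta$.** We produce a run through the whole critical region and compare it with both passages. Consider the walk along the arc of $S$ from the point where $J_\pi$ visits $B^\alpha$ (during its passage) to the point where $J_\rho$ visits $B^\beta$. Let $s_2$ be the first index with $x_{s_2}=B^\beta$, and $s_1<s_2$ the last index before it with $x_{s_1}=B^\alpha$. By (O4), $x_{s_1+1}=B^{\alpha\pm1}$. It is not $B^{\alpha-1}$: that blob and $B^\beta$ are on different sides of $B^\alpha$, so $B^\alpha$ would be visited strictly between $s_1+1$ and $s_2$. So $x_{s_1+1}=B^{\alpha+1}$. By (O4) and the choice of $s_1,s_2$, the positions at indices strictly between $s_1$ and $s_2$ stay in the open interval $(\alpha,\beta)$, moving by $\pm1$, and turning only at nodes. Two nodes strictly between, taken consecutive, would force a monotone move by $\ell>\beta-\alpha$ positions, which is impossible. So there is at most one node strictly between $s_1$ and $s_2$. There is no turn at it: the walk increases from $\alpha$ up to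 the node, so after a turn it would decrease up to index $s_2$, but it must arrive at $\beta$ from $\beta-1$. So the walk goes monotonically from $\alpha$ to $\beta$.

**Step 4: no node strictly between.** This leads to a contradiction. One piece $J_\lambda$ visits $\alpha,\dots,\beta$ at consecutive times. It agrees with $J_\pi$ on $[\alpha,\pi_2]$ ($3C$ positions), so it is at time $0$ or $\ell$ at $\pi_2$. But it visits $\pi_2-1,\pi_2,\pi_2+1$ at consecutive times.

**Step 5: one node, at position $y$, $\alpha<y<\beta$.** Now we pin down $y$. A piece $J_\lambda$ visits $\alpha,\dots,y$, a piece $J_\mu$ visits $y,\dots,\beta$, and both are at time $0$ or $\ell$ at $y$. If $y>\pi_2$, the contradiction of Step 4 applies to $J_\lambda$. If $y<\rho_1$, then $J_\mu$ agrees with $J_\rho$ on $[\rho_1,\beta]$ ($3C$ positions), so it is at time $0$ or $\ell$ at $\rho_1$, but it visits $\rho_1-1,\rho_1,\rho_1+1$ at consecutive times, a contradiction. So $\rho_1\le y\le\pi_2$. Then $[\alpha,y]$ and $[y,\beta]$ have more than $2C$ positions, so $J_\lambda$ agrees with $J_\pi$ on $[\alpha,y]$, and $J_\mu$ agrees with $J_\rho$ on $[y,\beta]$. Hence $J_\pi$ is at time $0$ or $\ell$ at $y$, so $y$ is an end of $\pi$, and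 $y>\pi_1$ gives $y=\pi_2$. In the same way $y$ is an end of $\rho$, and $y<\rho_2$ gives $y=\rho_1$. Since $\rho_1\le r\le\pi_2$, we get $r=y$. By agreement at $y$, both $F$-values in the lemma equal $F$ of the node. $\square$

## 8. Lifting by one level

Lemma 6 gives a value $\psi$ on zone blobs. To define $b'$ on all of $G$ we need zone blobs to be met often.

**(Stay)$_D$:** for every piece $J$, among any $D$ consecutive integer times in $[0,\ell]$ there is one, $t$, with $x_{J,t}\in\mathcal Z$.

**Proposition 7.** In the Setting, if (Stay)$_D$ holds ($D\ge1$) and $\ell\ge80(E+1)D$, there is a map $b':G\to T'$ with $d(b'a(p),F(p))<\frac1{10}$ for all $p\in S$.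

*Proof.*

**Step 1: bounding blobs.** We describe the parts of $G$ outside the zone. By (Stay)$_D$, $\mathcal Z\ne\emptyset$. Let $U$ be a component of $G\setminus\bigcup\mathcal Z$; it is open, and there are finitely many such components. Say that $B\in\mathcal Z$ *bounds* $U$ if $B\cap\overline U\ne\emptyset$. The boundary of $U$ lies in $\bigcup\mathcal Z$ and is nonempty, as $G$ is connected and $U\neq G$. So $U$ has bounding blobs.

(i) At most $E+1$ blobs bound $U$. If $U$ contains no vertex, it is an open interval in an open edge; vertices are not in $\bigcup\mathcal Z$, so its boundary contains no vertex, and $U$ has at most two bounding blobs. If $U$ contains a vertex, each edge contributes at most one: for two bounding blobs $B,B'$ in one edge, only the middle one of the three components of $G\setminus(B\cup B')$ has a closure meeting both, so $U$ would lie in it, inside an open edge.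

(ii) If $B\in\mathcal Z$ does not bound $U$, some blob bounding $U$ separates $U$ from $B$ (has them on different sides). Follow an arc from a point of $U$ to a point of $B$. Where it first leaves $U$ it meets a bounding blob $B'\ne B$. It enters the subarc $B'$ at one end; since it ends outside $B'$ and is an arc, it must leave at the other end and cannot return. So it ends on the other side of $B'$.

(iii) If $B'$ bounds $U$, all other blobs bounding $U$ are on the same side of $B'$ as $U$. Indeed, the closure of the side $W\supset U$ is contained in $W\cup B'$, so another bounding blob meets $W$ and, being connected and disjoint from $B'$, lies in it.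

**Step 2: if $a(p)\in U$, then $d(F(p),\psi(B))\le D/\ell$ for some $B$ bounding $U$.** This ties $F(p)$ to a boundary value. Let $p\in J$. In one direction along $J$ from $p$ there are at least $D$ integer times, since $\ell+1\ge2D$. Let $t$ be the first one in that direction with $x_{J,t}\in\mathcal Z$; by (Stay)$_D$ its distance from the time of $p$ is at most $D$. Suppose $x_{J,t}$ does not bound $U$. By (ii) some $B'\ne x_{J,t}$ bounding $U$ separates $U$ from $x_{J,t}$. By (O2) there is $p'\in[p,p_{J,t}]$ with $a(p')$ deep in $B'$, and $p'\ne p_{J,t}$. Apply (O1) to a segment containing $p'$ and not extending beyond $p_{J,t}$: one of its ends $p_{J,s^*}$ has $x_{J,s^*}=B'$ and $a([p',p_{J,s^*}])\subset B'$. If $p_{J,s^*}\in[p,p_{J,t}]$, then $s^*\ne t$ and $x_{J,s^*}\in\mathcal Z$ contradict the choice of $t$. Otherwise $p\in[p_{J,s^*},p']$, so $a(p)\in B'$, contradicting $a(p)\in U$. So $x_{J,t}$ bounds $U$, and $F(p_{J,t})=\psi(x_{J,t})$ is within $D/\ell$ of $F(p)$.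

**Step 3: if $B,B^*$ bound $U$, then $d(\psi(B),\psi(B^*))\le2ED/\ell$.** So all boundary values of $U$ are close to each other. First, in any walk two consecutive visits to $\mathcal Z$ are at most $2D-1$ steps apart. By (Stay)$_D$ the indices strictly between them do not contain all integer times of a piece; so they contain at most one node and lie in at most two pieces, with at most $D-1$ in each. Each step changes $F$ by $1/\ell$, so $F$ changes by less than $2D/\ell$ between them.

Let $B\ne B^*$, and take a walk from a visit to $B$ to a visit to $B^*$; these exist by (O3). Consider two successive visits to blobs bounding $U$, to distinct blobs $B'\ne B''$. There is no visit to $\mathcal Z$ in between: a zone blob $x_q$ visited in between would not bound $U$, so by (ii) some $B'''$ bounding $U$ would separate $U$ from $x_q$. At least one of $B',B''$ differs from $B'''$, and by (iii) it is on the side of $U$. So $B'''$ would be visited strictly between that visit and $q$, contradicting that the two visits are successive. Therefore the two visits are consecutive visits to $\mathcal Z$, and $d(\psi(B'),\psi(B''))<2D/\ell$ by Lemma 6. Hence the graph on the at most $E+1$ blobs bounding $U$ that joins pairs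 with $\psi$-distance $<2D/\ell$ connects $B$ to $B^*$, by a path of at most $E$ edges.

**Step 4: the fibers of $a$ have small $F$-image.** If $s\in U$, Steps 2 and 3 give $\operatorname{diam}F(a^{-1}(s))\le(2D+2ED)/\ell$. Let $s\in B\in\mathcal Z$, $a(p)=s$, $p\in J$, and let $t$ be an integer time nearest to that of $p$. If $x_{J,t}=B$, then $d(F(p),\psi(B))\le\frac1{2\ell}$. Otherwise $a(p_{J,t})\notin B$. Let $p^*$ be the point of $[p,p_{J,t}]$ farthest from $p$ with $a([p,p^*])\subset B$. There are points $p''\in[p^*,p_{J,t}]$ with $a(p'')\notin B$ converging to $p^*$. The set $\mathcal Z$ is finite with disjoint closed members, so $a(p'')\notin\bigcup\mathcal Z$ when $p''$ is close to $p^*$. There are finitely many components $U$, so one $U$ contains $a(p'')$ for a sequence of such $p''\to p^*$, and then $a(p^*)\in B\cap\overline U$, so $B$ bounds $U$. With such a $p''$ we have $d(F(p),F(p''))\le\frac1{2\ell}$, and Steps 2 and 3 give $d(F(p),\psi(B))\le(\frac12+D+2ED)/\ell$. In all cases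
$$\operatorname{diam}F(a^{-1}(s))\le\frac{1+2D+4ED}\ell\le\frac{4(E+1)D}{\ell}\le\frac1{20}.\tag{5}$$

**Step 5: definition of $b'$.** We choose values at finely spaced points of $G$ and interpolate. There is $\zeta>0$ with $\operatorname{diam}F(a^{-1}(A))<\frac1{15}$ whenever $\operatorname{diam}A<\zeta$. Otherwise there are $p_n,q_n\in S$ with $d(a(p_n),a(q_n))\to0$ and $d(F(p_n),F(q_n))\ge\frac1{16}$; limits of a subsequence give two points of one fiber of $a$ whose $F$-values have distance $\ge\frac1{16}>\frac1{20}$, against (5). Subdivide $G$ into closed edges of diameter $<\zeta$. For each vertex $s$ put $b'(s)=F(p_s)$ with some $p_s\in a^{-1}(s)$, and extend geodesically. If $a(p)\in[s,s']$, then $F(p_s),F(p_{s'})$ lie in the $\frac1{15}$-ball about $F(p)$, and by convexity $d(b'a(p),F(p))<\frac1{15}<\frac1{10}$. $\square$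

Note that the error does not accumulate: we start with $\frac1{10}$ and end with less than $\frac1{10}$. So the step can be repeated.

**Corollary 8.** Let $K=\varprojlim(T_i,f_i)$ be as in Section 1. Suppose a nondegenerate tree $G$ with fewer than $m_{i_0}$ endpoints, a surjection $a:T_j\to G$ ($j>i_0$) and $b:G\to T_{i_0}$ satisfy $d(ba,f_{i_0j})<\frac1{10}$. Then the following is impossible: for every $i$ with $i_0\le i<j$ and every $b_i:G\to T_i$ with $d(b_ia,f_{ij})<\frac1{10}$, the data $f=f_i$, $S=T_j$, $F=f_{i+1,j}$, $a$, $b_i$ satisfy all hypotheses of the Setting and of Proposition 7 (for some $C$, $D$ depending on $i$ and some edge structure on $G$).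

*Proof.*

**Step 1: $F=f_{i+1,j}$ is of the type required in the Setting after subdividing $T_j$.** For $j=i+1$ take the legs as pieces. In general, each half of each segment of a leg is mapped by the corresponding bonding map homeomorphically onto a leg. So if $T_j$ is subdivided into arcs mapped homeomorphically onto legs of $T_{i+2}$ by $f_{i+2,j}$, cut each of them at the preimages of the ends of half-segments; the resulting arcs are mapped homeomorphically onto legs of $T_{i+1}$ by $f_{i+1,j}$. This is the induction.

**Step 2: climb.** Suppose the displayed condition holds. Apply Proposition 7 successively for $i=i_0,\dots,j-1$, starting with $b_{i_0}=b$ and taking $b_{i+1}=b'$; note $f_{ij}=f_if_{i+1,j}$. This gives $b_j:G\to T_j$ with $d(b_ja,\mathrm{id})<\frac1{10}$, contradicting Lemma 5, since $G$ has fewer than $m_{i_0}\le m_j$ endpoints. $\square$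

What remains is to choose words for which (Stay)$_D$ holds with $D$ much smaller than $\ell$.

## 9. Words built from two blocks, and the continua $K_N$

**The words.** Given $m\ge4$, $m'\ge1$, let $\alpha=1\,2\,3\,4\,5\cdots m$ and $\beta=1\,2\,4\,3\,5\cdots m$. For each $\nu\ge2$ there is a cyclic binary sequence of length $2^\nu$ in which each binary word of length $\nu$ occurs exactly once: take an Eulerian circuit of the digraph with vertex set $\{0,1\}^{\nu-1}$ and edges $x_1\cdots x_{\nu-1}\to x_2\cdots x_\nu$ labeled $x_1\cdots x_\nu$, which is strongly connected with all in- and out-degrees $2$. (For $\nu=2$ the sequence $0011$ will do; this gives Example 2.) Cut it into $m'$ disjoint intervals of length $\lambda=\lfloor2^\nu/m'\rfloor$, discarding the rest, and replace bits by the blocks $\alpha,\beta$ to get $w_1,\dots,w_{m'}$, with $\ell=m\lambda-1$. Put $C=m(\nu+1)$; we take $\nu$ so large that $\lambda\ge\nu+1$.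

(P1) holds. It is clear inside blocks. At a junction $\dots p\,q\,|\,1\,2\dots$ one has $p,q\ne1$ and $q\ne2$, since $m\ge4$. Each word starts with $1$ and contains all letters.

(P2)$_C$ holds. A window of length $C$ contains $\nu$ consecutive full blocks: at most $m-1$ letters precede the first block beginning, and $C-(m-1)\ge m\nu$. So it contains all $m$ letters. The letter $1$ marks exactly the block beginnings, so the window determines its alignment and $\nu$ consecutive bits, hence the place in the cyclic sequence, hence $(k,t)$. The reverse of a window contains $2$ followed by $1$, whereas in every word $2$ is followed by $3$ or $4$.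

As $\ell$ grows exponentially with $\nu$ and $C$ linearly, for $\nu$ large we have
$$\ell\ge1360\,mC.\tag{6}$$

Let $m_i=N$ for all $i$ (if $N<\infty$) or $m_i=i+3$ (if $N=\infty$). Choose such word systems for $(m_i,m_{i+1})$, and let $K_N$ be the inverse limit. By Lemmas 1–3, all assertions of Theorem 1 hold except the failure of simple-$n$-od-likeness for $n<N$ and, for finite $N$, simple-$n$-od-likeness for $n>N$.

**Claim A.** In the Setting with one of these word systems, let $G$ be a union of $n'$ legs with common end $u$, otherwise disjoint, $1\le n'<m$, with the legs as edges. Then (Stay)$_{17C}$ holds.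

*Proof.* Fix a piece $J$ and write $x_t=x_{J,t}$, $w=w_{k(J)}$.

**Step 1: blobs along the legs.** We extend (O4) to the outer ends. On each leg with ends $u,q$ let $A^1<\dots<A^g$ be the deep blobs meeting the leg and not containing $u$, ordered from $u$; they lie in the leg. So $A^r=B^r$ for $r\le h$, and $g\le h+1$, where $A^{h+1}$ (if present) contains $q$. We claim: if $x_t=A^r$ with $r\ge2$, then $x_{t'}\in\{A^{r-1},A^{r+1}\}$ for $t'=t\pm1\in[0,\ell]$. For $1<r<h$ this is (O4). For $r\ge h$, the blob $A^{r-1}$ lies in the open edge. If $x_{t'}$ were on the side of $A^{r-1}$ containing $u$, then by (O2), (O1) the blob $A^{r-1}$ would be $x_t$ or $x_{t'}$, a contradiction. So $x_{t'}$ equals $A^{r-1}$ or lies beyond it, and in the latter case it is $A^{r+1}$, because it differs from $A^r$ and $g\le h+1\le r+1$. Moreover $x_{t-1}\ne x_{t+1}$ by (P1).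

**Step 2: central times form an interval $I$.** Call $t$ *central* if $x_t$ is the blob $A^0\ni u$ (if it exists and is deep) or the first blob $A^1$ of a leg. If $t$ is central and $t+1$ is not, then by Step 1 $x_t=A^1$, $x_{t+1}=A^2$ on some leg, then $x_{t+2}=A^3$ because $x_{t+2}\ne x_t$, and so on: the walk moves outward until time $\ell$. (At $A^g$ it could only turn, which is forbidden, so the time must have run out.) So all later times are non-central. By symmetry, if $t$ is central and $t-1$ is not, all earlier times are non-central, and the walk moves inward on one leg up to time $t$. So the central times form an interval $I$, and before and after $I$ the walk is monotone on single legs. If $I=\emptyset$, the whole walk is monotone on one leg.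

**Step 3: $I$ has fewer than $C$ elements.** Here $n'<m$ enters. Otherwise all $m$ letters occur at $C$ consecutive central times. If no deep $A^0$ exists, or its letter $c$ is also the letter of some $A^1$, only $n'<m$ letters are available, a contradiction. So $A^0$ exists and is deep, and no $A^1$ has its letter $c$. Two consecutive central times $t,t+1$ cannot both visit first blobs. These would be on different legs, so some $p\in[p_{J,t},p_{J,t+1}]$ has $a(p)=u$; then $b(u)\in D_c$ gives $d(fF(p),e_c)<0.6$, while $fF(p)\in[e_{w(t)},e_{w(t+1)}]$ with $w(t),w(t+1)\ne c$ has distance $\ge1$ from $e_c$. Also $A^0$ is not visited at two consecutive times. So visits to $A^0$ and to first blobs alternate, and among four consecutive central times there are $t,t+2$ with $x_t=x_{t+2}=A^0$, contradicting (P1).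

**Step 4: counting.** Consider an interval of consecutive times avoiding $\mathcal Z$. A monotone stretch of it outside $I$ on a long leg has all its positions $<4C$ or all in $[h-4C+2,h+1]$, so it has at most $4C$ elements. On a non-long leg it has at most $g\le h+1\le8C$ elements. So the interval has at most $8C+(C-1)+8C<17C$ elements. $\square$

**Not simple-$n$-od-like for $n<N$.** Suppose $n<N$ and $K_N$ is simple-$n$-od-like. Choose $i_0$ with $m_{i_0}>n$. Lemma 4 gives $j>i_0$, a surjection $a:T_j\to G$ and $b:G\to T_{i_0}$ with $d(ba,f_{i_0j})<\frac1{10}$, where $G$ is a nondegenerate subcontinuum of a simple-$n$-od. So $G$ is an arc (take $n'=1$ and $u$ an endpoint) or a simple-$n'$-od with $3\le n'\le n$. It has fewer than $m_{i_0}$ endpoints, as $m_{i_0}\ge4$. For every $i$ with $i_0\le i<j$ and every $b_i$ as in Corollary 8, the hypotheses of the Setting and of Proposition 7 hold: $\ell\ge10C$ by (6), $E=n'\le m_i-1$, $D=17C$ by Claim A, and $80(E+1)D\le80\,m_i\cdot17C=1360\,m_iC\le\ell$ by (6). This contradicts Corollary 8. $\square$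

**Simple-$n$-od-like implies simple-$(n+1)$-od-like ($n\ge3$).** We grow one short extra leg at the branch vertex. Let $\mathcal U$ be a cover of mesh $<\epsilon$ with nerve a simple-$n$-od, and $U_0$ its branch vertex. If $U_0$ were contained in the union of the other members, these would cover the connected space $K$ and have a disconnected nerve, which is impossible. Let $x\in U_0$ lie in no other member. Choose a finite set $Q\not\ni x$ containing a point of each member $\ne U_0$, a point of each nonempty intersection of two different members, and a point of the symmetric difference of each two different members $\ne U_0$; this is possible since $x$ lies in none of these sets. Let $V$ be a ball about $x$ with $\overline V\subset U_0\setminus Q$. Replace each $U'\ne U_0$ by $U'\setminus\overline V$ and add $V$.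

The result covers $K$, since $\overline V\subset U_0$, and has mesh $<\epsilon$. The sets $U'\setminus\overline V$ are nonempty, pairwise distinct, and distinct from $U_0\ni x$ and $V\ni x$. Because of $Q$, together with $U_0$ they have the same intersection pattern as $\mathcal U$; triple intersections stay empty. $V$ meets only $U_0$, and $V\ne U_0$, since $U_0$ contains points of $Q$. So the nerve is the old one with an edge added at the branch vertex, a simple-$(n+1)$-od. $\square$

By Lemma 1, $K_N$ is simple-$N$-od-like for finite $N$, hence simple-$n$-od-like for all $n\ge N$. This proves Theorem 1. In particular $K_\infty$ has all the properties asked for in (b), and by Lemma 3 in (a): the answer is yes in both versions. $\blacksquare$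

## 10. Random words, and trees with boundedly many endpoints

For Theorem 2 the tree $G$ may have several branch points. The danger is now that a piece stays for a long time among the few blobs near vertices. Such a stay produces a word generated by a bounded-choice rule on a small set of blobs; there are few such words, and random words avoid them.

**Words generated by few choices.** Fix $E\ge1$ and $m,C$, and put $P_0=E(C+1)+1$. Let $\mathcal R_M$ be the set of words $u_1\cdots u_M$ over $\{1,\dots,m\}$ for which there are a labeling $c:\{1,\dots,P_0\}\to\{1,\dots,m\}$, sets $N(x)\subset\{1,\dots,P_0\}$ with $|N(x)|\le5E+1$, and a sequence $x_1,\dots,x_M$ with $x_{s+1}\in N(x_s)$ and $c(x_s)=u_s$. There are at most $m^{P_0}$ labelings, at most $(P_0+1)^{5E+1}$ sets $N(x)$ for each of the $P_0$ values of $x$, at most $P_0$ starting points, and at most $5E+1$ choices at each step. So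
$$|\mathcal R_M|\le m^{P_0}(P_0+1)^{(5E+1)P_0+1}(5E+1)^M.\tag{7}$$

**Lemma 9.** Let $m\ge5E+4$, $m'\ge1$. There are $C\ge4$, $C_1$, $\ell$ and a word system for $(m,m')$ of length $\ell$ with (P1), (P2)$_C$, no window of length $C_1$ in $\mathcal R_{C_1}$, and $\ell\ge\max\{10C,\,80(E+1)D\}$, where $D=(E+3)(8C+C_1)$.

*Proof.* Put $q=m-2\ge5E+2$. Choose $w_1,\dots,w_{m'}$ independently at random: $w_k(0)=1$, $w_k(1)$ uniform among the other letters, each further letter uniform among the $q$ letters different from the preceding two. All of (P1) holds automatically except that every letter occurs. Given the past, a letter at time $\ge1$ takes any given value with probability $\le1/q$. There are at most $W=m'(\ell+1)$ windows of given length. We bound four bad events.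

(i) Two windows of length $C$ at different places $(k,t)$ coincide with probability $\le q^{-(C-1)}$. For different words, condition on one of them; the window in the other has at least $C-1$ letters at times $\ge1$, each with a prescribed value. For windows at $s<s'$ in one word, reveal letters successively: each letter at time $s'+i\ge1$ must equal the earlier letter at time $s+i$.

(ii) A given window equals the reverse of a given window (possibly itself) with probability $\le q^{-(C-1)/2}$. For different words this is as in (i). In one word the constraints are $w(y)=w(\sigma-y)$ for $y$ in an interval of length $C$, with $\sigma$ constant. At least $C-1$ of these $y$ have $y\ne\sigma-y$, so at least $(C-1)/2$ unordered pairs $\{y,\sigma-y\}$ of different elements are involved. Their larger elements are distinct and $\ge1$. Reveal letters successively: at each larger element the letter must equal an earlier one.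

(iii) Some window of length $C_1$ lies in $\mathcal R_{C_1}$ with probability $\le W|\mathcal R_{C_1}|q^{-(C_1-1)}$, since a given window equals a given word with probability $\le q^{-(C_1-1)}$.

(iv) Some word misses some letter with probability $\le m'm(1-1/q)^{\ell-1}$: while $c$ has not occurred, it is chosen with probability $1/q$ at each time $\ge2$.

Now choose the parameters, with $m,m',E$ fixed and $\ell\to\infty$. Let $C=3+2\lceil\log_q(8W^2)\rceil=O(\log\ell)$; then $C\ge4$, and $q^{-(C-1)/2}\le1/(8W^2)$. So (i), (ii) over all pairs of windows have total probability $\le2W^2q^{-(C-1)/2}\le\frac14$. Let $C_1=\lceil(\log\ell)^2\rceil$. Since $P_0=O(\log\ell)$, by (7) the logarithm of the bound in (iii) is at most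
$$O(\log\ell\cdot\log\log\ell)-C_1\log\frac q{5E+1}\to-\infty,$$
because $q>5E+1$. The bound in (iv) tends to $0$. So for large $\ell$ some choice avoids all bad events, and $\ell\ge\max\{10C,80(E+1)D\}$, since $C,C_1$ are bounded by powers of $\log\ell$. $\square$

**Claim B.** In the Setting with words as in Lemma 9 and $G$ a tree with at least one and at most $E$ edges, (Stay)$_D$ holds with $D=(E+3)(8C+C_1)$.

(In this claim and its proof, $E$ is the number from Lemma 9; the actual number of edges of $G$ may be smaller.)

*Proof.* Call an edge *big* if $h_e\ge C$, otherwise *small*.

**Step 1: the dangerous blobs, and a bound for stays among them.** Let $P$ be the set of deep blobs that contain a vertex of $G$ (at most $E+1$), or are the first or last blob $B^1,B^{h_e}$ of an edge, or lie in a small open edge. A big edge contributes at most two blobs contained in the open edge, a small edge fewer than $C$, so $|P|\le E+1+EC=P_0$. For $x\in P$ let $N(x)\subset P$ be the set of those blobs of $P$ visited next to $x$ in time (before or after) by some piece.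

Then $|N(x)|\le5E+1$. If $x=B^r$ with $1<r<h_e$ in a small edge, $|N(x)|\le2$ by (O4). If $x$ contains a vertex or is a first or last blob, each $y\in N(x)$ is of the same kind (there are at most $3E+1$ such blobs) or is an interior blob $B^r$, $1<r<h_e$, of some edge. In the latter case (O4) applied to $y$ shows $x\in\{B^{r-1},B^{r+1}\}$; so $x$ is the first or last blob of that edge, and $y$ is its second or penultimate blob (at most $2E$ such blobs).

If a piece visited only blobs of $P$ at $C_1$ consecutive times, the letters read would form a word in $\mathcal R_{C_1}$ (number the blobs of $P$, and use their letters and the sets $N(x)$). No window of length $C_1$ is in $\mathcal R_{C_1}$, so no piece stays in $P$ for $C_1$ consecutive times.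

**Step 2: crossings of big edges are few.** Fix a piece $J$. Call a maximal interval of times $t\in[0,\ell]$ with $x_{J,t}=B^r$, $1<r<h_e$, on one big edge $e$, a *crossing*. The position is monotone on it, changing by $1$ at each step, by (O4). Consider a crossing containing neither time $0$ nor $\ell$. By (O4) and maximality, just before its first and just after its last time $J$ visits $B^1$ or $B^{h_e}$. There is no turn at any time of the crossing, so it extends to consecutive visits of all of $B^1,\dots,B^{h_e}$. By (O5), as $h_e\ge C$, two such crossings of the same edge by $J$ take place at the same times. So there is at most one such crossing for each $e$, and $J$ has at most $E+2$ crossings.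

**Step 3: counting.** Let $\mathcal I$ be an interval of consecutive times of $J$ avoiding $\mathcal Z$. A crossing meets $\mathcal I$ in at most $8C$ times: on a long edge in fewer than $4C$, since the zone is avoided and the positions stay on one side of it; on a non-long edge $h_e<8C$. At the remaining times of $\mathcal I$ the visited blob is in $P$. These times form at most $E+3$ intervals, each with fewer than $C_1$ elements by Step 1. So $|\mathcal I|<(E+2)8C+(E+3)C_1<D$. $\square$

**Proof of Theorem 2.** Let $m_i=5i+4$, and take word systems for $(m_i,m_{i+1})$ from Lemma 9 with $E=i$. Let $K_*$ be the inverse limit. Lemmas 1 and 2 give the positive assertions.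

Suppose for some $n$, without loss of generality $n\ge2$, that $K_*$ has for each $\epsilon>0$ a finite open cover of mesh $<\epsilon$ with nerve a tree with at most $n$ endpoints. Let $i_0=2n$. Lemma 4 gives $j>i_0$, $a:T_j\to G$ onto, and $b:G\to T_{i_0}$ with $d(ba,f_{i_0j})<\frac1{10}$, where $G$ is a nondegenerate subtree of a tree with at most $n$ endpoints. By the argument in the proof of (T), $G$ has at most $n<m_{i_0}$ endpoints.

Suppress the vertices of degree $2$. If $G$ then has $k\ge2$ endpoints and $\kappa$ other vertices, all of degree at least $3$, it has $k+\kappa-1$ edges, and counting degrees gives $2(k+\kappa-1)\ge k+3\kappa$, so $\kappa\le k-2$. Hence $G$ has at least one and at most $2n-3$ edges, so at most $i$ edges for every $i\ge i_0$.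

For $i_0\le i<j$ and every $b_i$ as in Corollary 8, the hypotheses of the Setting and of Proposition 7 hold, by Claim B and Lemma 9 with $E=i$: the actual number of edges is at most $i$, so $\ell\ge80(i+1)D$ suffices. This contradicts Corollary 8. $\blacksquare$
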